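\title{Semicontinuity of $L^2$ Hodge, Aeppli and Bott--Chern numbers under deformation}

\begin{abstract}
Let $\{M_t\}$ be a holomorphic family of compact complex manifolds with compatible normal $\Gamma$-coverings. We show that the $L^2$ Hodge, Aeppli and Bott--Chern numbers are upper semicontinuous as real-valued functions of $t$, but that the inequality $h^{p,q}_\Gamma(M_t)\le h^{p,q}_\Gamma(M_0)$ for all small $t$ is false in general, for each of the three kinds of numbers. The counterexample is a family of compact complex $6$-manifolds with coverings by the lamplighter group $\mathbb Z_2\wr\mathbb Z$; it combines the spectrum of an operator on this group, a twistor space and a Nakamura manifold. The inequality does hold if the relevant Laplacian on the covering of $M_0$ has a spectral gap at $0$, if $\Gamma$ is virtually abelian, and, with equality, if $M_0$ is K\"ahler.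
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The $L^2$ numbers}

Manifolds and coverings are connected throughout. Let $M$ be a compact complex manifold of dimension $n$ with a Hermitian metric $g$, and let $\widetilde M\to M$ be a normal $\Gamma$-covering, that is, a Galois covering with deck group $\Gamma$. The complex structure and the metric are lifted to $\widetilde M$, and $L^2\Lambda^{p,q}\widetilde M$ is the Hilbert space of square-integrable $(p,q)$-forms, with $\langle\alpha,\beta\rangle=\int_{\widetilde M}\alpha\wedge\star\bar\beta$, where $\star$ is the complex-linear Hodge star. On such a covering the operators $\partial$, $\bar\partial$, $\partial\bar\partial$ and their formal adjoints have unique closed extensions, denoted by the same symbols. We use this fact in the following form: the kernel of such an operator consists of the $L^2$-forms that it annihilates in the sense of distributions, and the closure of its image is the closure of the image of the compactly supported smooth forms. The reduced $L^2$ Dolbeault, Aeppli and Bott--Chern cohomologies in bidegree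 $(p,q)$ are
\[
\frac{\ker\bar\partial}{\overline{\operatorname{im}\bar\partial}},\qquad
\frac{\ker\partial\bar\partial}{\overline{\operatorname{im}\partial+\operatorname{im}\bar\partial}},\qquad
\frac{\ker\partial\cap\ker\bar\partial}{\overline{\operatorname{im}\partial\bar\partial}},
\]
with all spaces taken in $L^2\Lambda^{p,q}\widetilde M$ and bars denoting $L^2$-closures. The orthogonal complement of an image is the kernel of the adjoint, so these quotients are isomorphic to the spaces of harmonic forms
\begin{equation}\label{eq:harmonic}
\begin{aligned}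
\mathcal H^{p,q}_{\bar\partial}&=\ker\bar\partial\cap\ker\bar\partial^*,\\
\mathcal H^{p,q}_{A}&=\ker\partial\bar\partial\cap\ker\partial^*\cap\ker\bar\partial^*,\\
\mathcal H^{p,q}_{BC}&=\ker\partial\cap\ker\bar\partial\cap\ker(\partial\bar\partial)^*,
\end{aligned}
\end{equation}
which are closed $\Gamma$-invariant subspaces of $L^2\Lambda^{p,q}\widetilde M$. The size of such a subspace $W$ is measured by its von Neumann dimension: if $(u_j)$ is an orthonormal basis of $W$ and $\mathcal F\subset\widetilde M$ a fundamental domain, then
\begin{equation}\label{eq:dim}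
\dim_\Gamma W=\int_{\mathcal F}\sum_j|u_j|^2 .
\end{equation}
Over all of $\widetilde M$ the same integral would be the ordinary dimension of $W$, so $\dim_\Gamma W$ counts dimensions per fundamental domain. The \emph{$L^2$ Hodge, Aeppli and Bott--Chern numbers} are $h^{p,q}_{\bullet,\Gamma}(M)=\dim_\Gamma\mathcal H^{p,q}_\bullet$ for $\bullet=\bar\partial,A,BC$. For the trivial covering they are the usual Hodge, Aeppli and Bott--Chern numbers, and for finite $\Gamma$ they are the numbers of $\widetilde M$ divided by $|\Gamma|$. For infinite $\Gamma$ they are nonnegative real numbers.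

\subsection{The question}

Let $\varpi:\mathcal M\to B$ be a family of deformations of $M_0$ in the sense of \cite[Chapter 4, Section 4]{KM}: a proper holomorphic submersion onto a neighborhood $B$ of $0$ in some $\mathbb C^m$, with fibers $M_t=\varpi^{-1}(t)$. Normal $\Gamma$-coverings $\widetilde M_t\to M_t$ are \emph{compatible} if they are the restrictions to the fibers of one normal $\Gamma$-covering $\widetilde{\mathcal M}\to\mathcal M$; equivalently, after identifying all $M_t$ with $M_0$ as smooth manifolds, they are induced by one surjective homomorphism $\pi_1(M_0)\to\Gamma$. Each $\widetilde M_t$ carries the complex structure lifted from $M_t$.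

The Hodge numbers of the compact manifolds $M_t$ are upper semicontinuous in $t$ \cite[Chapter 4, Theorem 4.3]{KM}. The problem, posed by Bei and Piovani \cite{BP}, is whether the $L^2$ numbers behave in the same way: for $\bullet=\bar\partial,A,BC$, is it true that
\begin{equation}\label{eq:question}
h^{p,q}_{\bullet,\Gamma}(M_t)\le h^{p,q}_{\bullet,\Gamma}(M_0)\qquad\text{for all sufficiently small }t\,?
\end{equation}

One would guess yes: these numbers are dimensions of kernels of elliptic operators whose coefficients depend smoothly on $t$, and a kernel should not grow under a small perturbation. But semicontinuity can be read in two ways. One is \eqref{eq:question}; the other is $\limsup_{t\to0}h(t)\le h(0)$. For an integer-valued function $h$ they agree, because $h(t)<h(0)+1$ forces $h(t)\le h(0)$. A real-valued function may satisfy the second while exceeding $h(0)$, by smaller and smaller amounts, at points $t\to0$. This is what happens.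

\subsection{Results}

Let $\square=\bar\partial\bar\partial^*+\bar\partial^*\bar\partial$ and
\begin{equation}\label{eq:BClaplacian}
\Delta_{BC}=\partial\bar\partial(\partial\bar\partial)^*+(\partial\bar\partial)^*\partial\bar\partial+\bar\partial^*\partial\partial^*\bar\partial+\partial^*\bar\partial\bar\partial^*\partial+\bar\partial^*\bar\partial+\partial^*\partial .
\end{equation}
Both are nonnegative self-adjoint operators on $L^2\Lambda^{p,q}$ of the covering (Lemmas \ref{lem:elliptic} and \ref{lem:symbol}). For a self-adjoint operator $S$ and a Borel set $I\subset\mathbb R$ we write $E_I(S)$ for the spectral projection. Fix a Hermitian metric $g_0$ on $M_0$, let $n=\dim_{\mathbb C}M_0$, and define spectral counting functions on $L^2\Lambda^{p,q}\widetilde M_0$ by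
\[
N^{p,q}_{\bar\partial}(\delta)=\dim_\Gamma\operatorname{ran}E_{[0,\delta^2]}(\square),\qquad
N^{p,q}_{BC}(\delta)=\dim_\Gamma\operatorname{ran}E_{[0,\delta^2]}(\Delta_{BC}),
\]
and $N^{p,q}_A=N^{n-q,n-p}_{BC}$.

\begin{theorem}[Upper semicontinuity]\label{thm:usc}
Let $\{M_t\}_{t\in B}$ be a family of deformations with compatible normal $\Gamma$-coverings, and let $\bullet\in\{\bar\partial,A,BC\}$. There are $C,r>0$ with
\[
h^{p,q}_{\bullet,\Gamma}(M_t)\le N^{p,q}_\bullet(C|t|)\quad(|t|<r),\qquad\text{and hence}\qquad\limsup_{t\to0}h^{p,q}_{\bullet,\Gamma}(M_t)\le h^{p,q}_{\bullet,\Gamma}(M_0).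
\]
If $N^{p,q}_\bullet(\delta)-h^{p,q}_{\bullet,\Gamma}(M_0)=O(\delta^\alpha)$, then $h^{p,q}_{\bullet,\Gamma}(M_t)\le h^{p,q}_{\bullet,\Gamma}(M_0)+O(|t|^\alpha)$. Moreover, \eqref{eq:question} holds in each of the following cases:
\begin{enumerate}
\item[(a)] $0$ is not an accumulation point of the spectrum of the Laplacian on $\widetilde M_0$ that defines $N^{p,q}_\bullet$;
\item[(b)] $\Gamma$ is virtually abelian (for example, finite).
\end{enumerate}
\end{theorem}

\begin{theorem}[K\"ahler case]\label{thm:kahler}
If, in the same setting, $M_0$ is K\"ahler, then for all small $t$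
\[
h^{p,q}_{\bar\partial,\Gamma}(M_t)=h^{p,q}_{A,\Gamma}(M_t)=h^{p,q}_{BC,\Gamma}(M_t)=h^{p,q}_{\bar\partial,\Gamma}(M_0).
\]
\end{theorem}

For $\theta\in\mathbb R$ put
\begin{equation}\label{eq:kappa}
\kappa(\theta)=\begin{cases}\dfrac1{2^q-1}&\text{if }\theta=\pi p/q\text{ with }\gcd(p,q)=1,\ q\ge2,\\[2mm] 0&\text{otherwise.}\end{cases}
\end{equation}

\begin{theorem}[Failure of \eqref{eq:question}]\label{thm:counter}
Let $\Gamma=\mathbb Z_2\wr\mathbb Z$. There are a family $\{M_s\}_{s\in B}$, $0\in B\subset\mathbb C$, of compact complex $6$-manifolds with compatible normal $\Gamma$-coverings, and integers $m_k\ge0$ $(k\in\mathbb Z)$, almost all $0$, with $m_{\pm1}\ge1$, such that for all real $s\in B$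
\[
h^{0,2}_{\bar\partial,\Gamma}(M_s)=h^{0,2}_{A,\Gamma}(M_s)=h^{4,6}_{BC,\Gamma}(M_s)=h^{6,4}_{BC,\Gamma}(M_s)=C_0+\sum_km_k\,\kappa(ks),
\]
where $C_0$ is independent of $s$. The value is $C_0$ at $s=0$ and at least $C_0+\frac2{2^q-1}>C_0$ at $s=\pi/q$, $q\ge2$. So \eqref{eq:question} fails for all three kinds of numbers. It also fails at every real base point $s_0\in B$ with $s_0\notin\pi\mathbb Q$.
\end{theorem}

The whole phenomenon is visible for one bounded operator $T$ on $\ell^2\Gamma$, and Section~\ref{sec:model} treats this model by hand: there $\dim_\Gamma\ker(T-2\cos\theta)=\kappa(\theta)$. Sections \ref{sec:usc} and \ref{sec:kahler} prove the positive results. The remaining sections realize the model geometrically. Section~\ref{sec:family} turns the variation of a unitary character of a fundamental group into a deformation of complex structure; Section~\ref{sec:group} builds a group whose first cohomology with twisted coefficients contains $\ker(T-2\cos\theta)$; Section~\ref{sec:twistor} identifies this cohomology with Dolbeault cohomology of a twistor space; Section~\ref{sec:proofB}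 assembles the pieces.

\section{Von Neumann dimension and elliptic operators on coverings}\label{sec:prelim}

\subsection{Dimension}

Let $\Gamma$ be a countable group, $(\delta_g)$ the standard basis of $\ell^2\Gamma$, and let $(\lambda(g)v)_h=v_{g^{-1}h}$ and $(R_gv)_h=v_{hg}$ be the left and right regular representations; they commute. A \emph{Hilbert $\Gamma$-module} is a Hilbert space $W$ with a unitary $\Gamma$-action that admits an equivariant isometric embedding into $\ell^2\Gamma\otimes H$, where $H$ is a separable Hilbert space and $\Gamma$ acts by $R\otimes1$. If $P$ is the projection onto the image and $(f_i)$ is an orthonormal basis of $H$, then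
\[
\dim_\Gamma W=\sum_i\langle P(\delta_1\otimes f_i),\delta_1\otimes f_i\rangle\in[0,\infty]
\]
does not depend on the embedding, and it is additive for orthogonal sums. Thus $\dim_\Gamma\ell^2\Gamma=1$. For $\Gamma=\mathbb Z$, Fourier series identify $\ell^2\mathbb Z$ with $L^2(S^1)$ and $\delta_1$ with the constant function $1$; for a measurable set $I\subset S^1$ the invariant subspace $L^2(I)$ has dimension $\langle1_I,1\rangle$, the normalized measure of $I$, which can be any number in $[0,1]$. We use three standard facts about bounded $\Gamma$-equivariant maps $\Phi:W\to W'$ ($\Gamma$-maps for short) and closed invariant subspaces.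
\begin{enumerate}
\item[(D1)] If $\Phi$ is injective then $\dim_\Gamma W\le\dim_\Gamma W'$; if it is bijective, equality holds.
\item[(D2)] $\dim_\Gamma W=\dim_\Gamma\ker\Phi+\dim_\Gamma\overline{\operatorname{im}\Phi}$.
\item[(D3)] If $W_1\supset W_2\supset\cdots$ and $\dim_\Gamma W_1<\infty$, then $\dim_\Gamma W_j\to\dim_\Gamma\bigcap_iW_i$.
\end{enumerate}
The polar decomposition of $\Phi$ gives an equivariant isometry of $(\ker\Phi)^\perp$ onto $\overline{\operatorname{im}\Phi}$, which yields (D1) and (D2); (D3) is dominated convergence in the defining sum.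

Let $\widetilde Y\to Y$ be a normal $\Gamma$-covering of a compact Riemannian manifold, $E$ a Hermitian bundle on $Y$, pulled back to $\widetilde Y$, and let $\Gamma$ act on sections by $g\cdot u=(g^{-1})^*u$. The map $u\mapsto\sum_g\delta_g\otimes(g\cdot u)|_{\mathcal F}$ is an equivariant isometry of $L^2(\widetilde Y;E)$ onto $\ell^2\Gamma\otimes L^2(\mathcal F;E)$. For a closed invariant subspace with orthonormal basis $(u_j)$ the defining sum is $\sum_{i,j}|\langle f_i,u_j\rangle|^2=\sum_j\|u_j|_{\mathcal F}\|^2$, which is \eqref{eq:dim}.

The $L^2$ numbers do not depend on the Hermitian metric on $M$. Indeed, two metrics on the compact manifold $M$ are quasi-isometric, so their lifts define equivalent $L^2$-norms; kernels and closures of images are the same for both, and projecting one harmonic space onto the other along the closure of the image is a bijective $\Gamma$-map, to which (D1) applies.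

\subsection{Elliptic operators}

Let $H^k=H^k(\widetilde Y;E)$ be the Sobolev space with norm $\|u\|_{H^k}^2=\sum_{j\le k}\|\nabla^ju\|^2$, for connections pulled back from $Y$, and let $H^\infty=\bigcap_kH^k$. Compactly supported smooth sections are dense in $H^k$: choose $\varphi\in C_c^\infty(\widetilde Y)$ with $\sum_g g\cdot\varphi=1$, multiply $u$ by finite partial sums, and mollify. A $\Gamma$-invariant differential operator $P$ of order $\le k$ has coefficients pulled back from the compact $Y$, so it is bounded $H^k\to L^2$, and by density
\begin{equation}\label{eq:ibp}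
\langle Pu,v\rangle=\langle u,P^*v\rangle\qquad(u,v\in H^k),
\end{equation}
with $P^*$ the formal adjoint. A differential operator $D$ of order $m$ has \emph{injective symbol} if its principal symbol at every real covector $\xi\neq0$ is injective. Recall the interior estimate: if $U'\Subset U$, $u\in L^2(U)$ and $Du\in H^k(U)$, then $u\in H^{k+m}(U')$ and $\|u\|_{H^{k+m}(U')}\le C(\|Du\|_{H^k(U)}+\|u\|_{L^2(U)})$.

\begin{lemma}\label{lem:elliptic}
Let $D$ be a $\Gamma$-invariant differential operator of order $m$ with injective symbol between Hermitian bundles $E,E'$ pulled back to $\widetilde Y$.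
\begin{enumerate}
\item[(a)] If $u\in L^2$ and $Du\in H^k$, then $u\in H^{k+m}$ and $\|u\|_{H^{k+m}}\le C_k(\|Du\|_{H^k}+\|u\|)$. In particular $L^2$-solutions of $Du=0$ lie in $H^\infty$.
\item[(b)] $D$ with domain $H^m$ is closed and is the unique closed extension of $D|_{C^\infty_c}$. The operator $D^*D$ with domain $H^{2m}$ is self-adjoint and nonnegative, $\ker D^*D=\ker D$, and its spectral projections are $\Gamma$-maps.
\item[(c)] $\dim_\Gamma\operatorname{ran}E_{[0,\lambda]}(D^*D)<\infty$ for every $\lambda\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}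
(a) Cover $Y$ by finitely many sets $U_i'\Subset U_i$ with $U_i$ evenly covered. By invariance the interior estimate holds with the same constant on every lift of $U'_i\Subset U_i$. The lifts of one $U_i$ are disjoint, so we may sum the squared estimates over all lifts and all $i$.

(b) By (a) the maximal domain $\{u\in L^2:Du\in L^2\}$ is $H^m$ and its graph norm is equivalent to the $H^m$-norm, in which $C_c^\infty$ is dense; so the minimal and maximal extensions agree. By von Neumann's theorem the product of a closed densely defined operator with its Hilbert space adjoint is self-adjoint. Here its domain is $\{u\in H^m:D^*Du\in L^2\}$, which is $H^{2m}$ by (a) for the elliptic operator $D^*D$. Also $\langle D^*Du,u\rangle=\|Du\|^2$, and $D^*D$ commutes with $\Gamma$.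

(c) For $u$ in this range, $\|(D^*D)^ku\|\le\lambda^k\|u\|$. By (a) for $(D^*D)^k$ with $2mk>\frac12\dim Y$ and Sobolev's inequality on the lifted charts, $|u(x)|\le C\|u\|$ with $C$ independent of $x$. For a unit vector $\xi\in E_x$ the functional $u\mapsto\langle u(x),\xi\rangle$ has norm at most $C$, so $\sum_j|\langle u_j(x),\xi\rangle|^2\le C^2$ for an orthonormal basis $(u_j)$ of the range. Hence $\sum_j|u_j(x)|^2\le C^2\operatorname{rank}E$, and \eqref{eq:dim} is finite because $\mathcal F$ has finite volume.
\end{proof}

\section{A model: the lamplighter group}\label{sec:model}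

Let $T$ be a bounded self-adjoint operator on $\ell^2\Gamma$ that commutes with $R$, and consider the family $T-x$, $x\in\mathbb R$. Let $\mu(I)=\langle E_I(T)\delta_1,\delta_1\rangle=\dim_\Gamma\operatorname{ran}E_I(T)$, a probability measure on $\mathbb R$. Then
\[
h(x):=\dim_\Gamma\ker(T-x)=\mu(\{x\})
\]
is the mass of the atom at $x$. For every $x_0$ we have $h(x)\le\mu\big([x_0-\delta,x_0+\delta]\big)$ with $\delta=|x-x_0|$, and the right side decreases to $h(x_0)$ as $\delta\downarrow0$. This is Theorem~\ref{thm:usc} in the model. On the other hand, $h(x)\le h(x_0)$ for all $x$ near $x_0$ fails as soon as $x_0$ is a limit of atoms but not an atom.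

So we look for an element $T$ of a group ring, acting by left multiplication, with infinitely many eigenvalues. A finite group has none, since $\ell^2\Gamma$ is finite-dimensional. For $\Gamma=\mathbb Z$, $T$ is multiplication by a trigonometric polynomial on $L^2(S^1)$, whose level sets are finite unless it is constant; so there is at most one atom. The lamplighter group provides an example.

Let $L=\bigoplus_{j\in\mathbb Z}\mathbb Z_2$ with generators $\rho_j$, and let $\Gamma=\mathbb Z_2\wr\mathbb Z=L\rtimes\langle\sigma\rangle$, where $\sigma$ has infinite order and $\sigma\rho_j\sigma^{-1}=\rho_{j+1}$. It is generated by $\sigma$ and $\rho=\rho_0$. Let $e_j=\frac12(1+\rho_j)$, a self-adjoint idempotent of the group ring, and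
\begin{equation}\label{eq:T}
T=\sigma e_0+e_0\sigma^{-1}=\tfrac12\big(\sigma+\sigma\rho+\sigma^{-1}+\rho\sigma^{-1}\big),
\end{equation}
acting on $\ell^2\Gamma$ through $\lambda$. It is self-adjoint because $(\sigma e_0)^*=e_0\sigma^{-1}$. For the spectrum of $T$ compare the work of Grigorchuk--\.Zuk and of Dicks--Schick; the computation is short and we give it.

\begin{proposition}\label{prop:lamplighter}
For every $\theta\in\mathbb R$, $\dim_\Gamma\ker(T-2\cos\theta)=\kappa(\theta)$.
\end{proposition}

\begin{proof}
The idea is to diagonalize all $e_j$ at once by Fourier analysis on $L$; then $T$ becomes a random adjacency operator on $\mathbb Z$.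

Write $f\in\ell^2\Gamma$ as $f=\sum_n\sigma^nf_n$ with $f_n\in\ell^2L$. Since $e_0\sigma^n=\sigma^ne_{-n}$,
\[
\sigma e_0f=\sum_n\sigma^{n+1}e_{-n}f_n,\qquad e_0\sigma^{-1}f=\sum_n\sigma^{n-1}e_{1-n}f_n ,
\]
so $(Tf)_n=e_{1-n}f_{n-1}+e_{-n}f_{n+1}$. A character $\omega$ of $L$ is given by the signs $\omega_j=\omega(\rho_j)$, so $\widehat L=\{\pm1\}^{\mathbb Z}$, and Haar measure makes the $\omega_j$ independent fair signs. The Fourier transform $\hat f_n(\omega)=\sum_{u\in L}f_n(u)\omega(u)$ is a unitary map $\ell^2L\to L^2(\widehat L)$ that turns $e_j$ into multiplication by $\frac12(1+\omega_j)=1_{\{\omega_j=1\}}$. Therefore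
\[
\widehat{(Tf)}_n(\omega)=1_{\{\omega_{1-n}=1\}}\hat f_{n-1}(\omega)+1_{\{\omega_{-n}=1\}}\hat f_{n+1}(\omega).
\]
Thus $T=\int^\oplus_{\widehat L}T_\omega$, where $T_\omega$ is the adjacency operator on $\ell^2\mathbb Z$ of the subgraph of the line $\mathbb Z$ in which the edge $\{n,n+1\}$ is kept if and only if $\omega_{-n}=1$. The edges are kept independently with probability $\frac12$. The vector $\delta_1$ has $\hat f_0=1$ and $\hat f_n=0$ for $n\ne0$. With $P_\omega$ the projection onto $\ker(T_\omega-2\cos\theta)$ and $\mathbb E$ the integral over $\widehat L$,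
\begin{equation}\label{eq:expect}
\dim_\Gamma\ker(T-2\cos\theta)=\mathbb E\,\langle P_\omega\delta_0,\delta_0\rangle .
\end{equation}

Almost surely infinitely many edges are deleted on either side of $0$, so all components are finite paths and $T_\omega$ is the orthogonal sum of their adjacency matrices. The path with $k$ vertices has the eigenvectors $\big(\sin\frac{jl\pi}{k+1}\big)_{l=1}^k$ with eigenvalues $2\cos\frac{j\pi}{k+1}$, $1\le j\le k$, by the identity $\sin(a-b)+\sin(a+b)=2\cos b\sin a$; these are $k$ distinct numbers, so they are all the eigenvalues and they are simple. The event that $0$ is the $l$-th vertex of a component with $k$ vertices prescribes $k-1$ kept and $2$ deleted edges, so it has probability $2^{-(k+1)}$ for each $l$. If $2\cos\theta$ is an eigenvalue of this path with unit eigenvector $v$, the event contributes $2^{-(k+1)}|v_l|^2$ to \eqref{eq:expect}, and the sum over $l$ is $2^{-(k+1)}$. So \eqref{eq:expect} is the sum of $2^{-(k+1)}$ over those $k$ for which $2\cos\theta$ is an eigenvalue of the path with $k$ vertices.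

There is no such $k$ unless $\theta=\pi p/q$ in lowest terms with $q\ge2$. In that case choose $p'\equiv\pm p\pmod{2q}$ with $0\le p'\le q$; it is coprime to $q$, so $1\le p'\le q-1$, and $\cos\theta=\cos(\pi p'/q)$. Now $p'/q=j/(k+1)$ for some $1\le j\le k$ if and only if $q\mid k+1$. The sum is $\sum_{l\ge1}2^{-lq}=\frac1{2^q-1}$.
\end{proof}

For $\theta=\pi/2$ the proposition says $\dim_\Gamma\ker T=\frac13$: the vertex $0$ is isolated with probability $\frac14$; it is an end of a path with three vertices, whose kernel is spanned by $(1,0,-1)/\sqrt2$, with probability $\frac2{16}$ and weight $\frac12$; and $\frac14+\frac1{16}+\cdots=\frac13$. The point $x_0=2$, which corresponds to $\theta=0$, is not an atom, but it is the limit of the atoms $2\cos(\pi/q)$, which come from longer and longer paths. The excess is tiny: if $\theta=\pi p/q\neq0$ then $q\ge\pi/|\theta|$, so $\kappa(\theta)\le(2^{\pi/|\theta|}-1)^{-1}$.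

\section{Upper semicontinuity}\label{sec:usc}

\subsection{The harmonic spaces as kernels of elliptic operators}

To use Lemma~\ref{lem:elliptic} we write the spaces \eqref{eq:harmonic} as kernels of operators with injective symbol. On $(p,q)$-forms let
\[
D_{\bar\partial}=(\bar\partial,\bar\partial^*),\qquad
D_{BC}=\big((\partial\bar\partial)^*,\ \partial\bar\partial,\ \partial^*\bar\partial,\ \bar\partial^*\partial,\ \partial,\ \bar\partial\big),
\]
of orders $1$ and $2$, with values in direct sums of bundles of forms. The space $\mathcal H^{p,q}_{BC}$ is already cut out by $(\partial\bar\partial)^*$, $\partial$ and $\bar\partial$, but these have different orders, and $\partial,\bar\partial$ are invisible in the second-order symbol. The three middle components are second-order consequences of $\partial u=\bar\partial u=0$ that make up for this.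

\begin{lemma}\label{lem:symbol}
The operators $D_{\bar\partial}$ and $D_{BC}$ have injective symbol. They satisfy $D_{\bar\partial}^*D_{\bar\partial}=\square$ and $D_{BC}^*D_{BC}=\Delta_{BC}$, and their $L^2$-kernels are $\mathcal H^{p,q}_{\bar\partial}$ and $\mathcal H^{p,q}_{BC}$.
\end{lemma}

\begin{proof}
For $D=(P_1,\dots,P_l)$ we have $D^*D=\sum P_i^*P_i$; since $(\partial^*\bar\partial)^*=\bar\partial^*\partial$, this gives $\square$ and the six terms of \eqref{eq:BClaplacian}. The kernels are read off from \eqref{eq:harmonic}.

Let $\xi\ne0$ be a real covector, let $\epsilon,\bar\epsilon$ be exterior multiplication by $\xi^{1,0}$ and $\xi^{0,1}=\overline{\xi^{1,0}}$, and $c=|\xi^{1,0}|^2>0$. Up to nonzero constants the symbols of $\partial,\bar\partial,\partial^*,\bar\partial^*$ are $\epsilon,\bar\epsilon,\epsilon^*,\bar\epsilon^*$. We have $\epsilon\epsilon^*+\epsilon^*\epsilon=c=\bar\epsilon\bar\epsilon^*+\bar\epsilon^*\bar\epsilon$, and each of $\epsilon,\epsilon^*$ anticommutes with each of $\bar\epsilon,\bar\epsilon^*$ because $\xi^{1,0}\perp\xi^{0,1}$. If $\bar\epsilon u=\bar\epsilon^*u=0$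 then $cu=0$, which settles $D_{\bar\partial}$. For $D_{BC}$ suppose
\[
\bar\epsilon^*\epsilon^*u=\epsilon\bar\epsilon u=\epsilon^*\bar\epsilon u=\bar\epsilon^*\epsilon u=0 .
\]
The form $\bar\epsilon u$ is killed by $\epsilon$ and $\epsilon^*$, so $\bar\epsilon u=0$. The form $\epsilon u$ is killed by $\bar\epsilon^*$ and by $\bar\epsilon$, since $\bar\epsilon\epsilon u=-\epsilon\bar\epsilon u$, so $\epsilon u=0$. Hence $\epsilon\epsilon^*u=cu$ and $\bar\epsilon\bar\epsilon^*u=cu$. As $\bar\epsilon\bar\epsilon^*$ commutes with $\epsilon$,
\[
c^2u=\bar\epsilon\bar\epsilon^*\epsilon\epsilon^*u=\epsilon\bar\epsilon\,(\bar\epsilon^*\epsilon^*u)=0.\qedhere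
\]
\end{proof}

The components $\partial^*\bar\partial$ and $\bar\partial^*\partial$ cannot both be dropped: the $(1,0)$-form $u=\xi^{1,0}$ satisfies $\epsilon\bar\epsilon u=0$ and $\bar\epsilon^*\epsilon^*u=0$. The Aeppli case reduces to the Bott--Chern case by duality.

\begin{lemma}\label{lem:duality}
The Hodge star maps $\mathcal H_A^{p,q}$ isometrically onto $\mathcal H_{BC}^{n-q,n-p}$, and complex conjugation maps $\mathcal H^{p,q}_{BC}$ onto $\mathcal H^{q,p}_{BC}$. Hence $h^{p,q}_{A,\Gamma}=h^{n-q,n-p}_{BC,\Gamma}$, $h^{p,q}_{BC,\Gamma}=h^{q,p}_{BC,\Gamma}$, and $\mathcal H_A^{p,q}\subset H^\infty$.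
\end{lemma}

\begin{proof}
We have $\partial^*=-\star\bar\partial\star$, $\bar\partial^*=-\star\partial\star$ and $\star^2=\pm1$, hence $(\partial\bar\partial)^*=\bar\partial^*\partial^*=\pm\star\partial\bar\partial\star$. So $\partial^*u=0$, $\bar\partial^*u=0$ and $\partial\bar\partial u=0$ are equivalent to $\bar\partial\star u=0$, $\partial\star u=0$ and $(\partial\bar\partial)^*\star u=0$, and $\star$ maps bidegree $(p,q)$ to $(n-q,n-p)$. Conjugation exchanges $\partial$ and $\bar\partial$ and changes the sign of $\partial\bar\partial$. Both maps preserve pointwise norms and send orthonormal bases to orthonormal bases, so they preserve \eqref{eq:dim}. Finally $\mathcal H_{BC}\subset H^\infty$ by Lemmas \ref{lem:symbol} and \ref{lem:elliptic}(a), and $\star$ preserves $H^\infty$.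
\end{proof}

\subsection{Proof of the estimate and of case (a)}

By Lemma~\ref{lem:duality} and the definition of $N_A$ it suffices to treat $\bullet=\bar\partial$ and $\bullet=BC$. Let $D_t$ be the operator $D_\bullet$ of $M_t$, of order $m$, put $h_t=h^{p,q}_{\bullet,\Gamma}(M_t)$ and $N=N_\bullet^{p,q}$. The operators $D_t$ act on different spaces, so we first move them to one.

By Ehresmann's theorem, over a small ball $B'\ni0$ the family is smoothly a product $M\times B'$, with $M=M_0$ and complex structures $\mathcal J_t$ on $M$ depending smoothly on $t$. Since the coverings are compatible and $B'$ is contractible, $\widetilde{\mathcal M}$ becomes $\widetilde M\times B'$ as a $\Gamma$-covering; this is where compatibility is used. The metrics $g_t=\frac12\big(g_0+g_0(\mathcal J_t\cdot,\mathcal J_t\cdot)\big)$ are Hermitian for $\mathcal J_t$, smooth in $t$, and equal to $g_0$ at $t=0$. The projection of $\Lambda^{p+q}\otimes\mathbb C$ onto $\Lambda^{p,q}_t$, restricted to $E=\Lambda^{p,q}_0$, is a bundle map $I_t$, smooth in $t$, with $I_0=\mathrm{id}$; as $M$ is compact, $I_t$ is an isomorphism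 for small $t$. Define $I_t'$ in the same way for the target bundle $E'$ of $D_0$. Then
\[
D'_t=(I'_t)^{-1}D_tI_t:C^\infty(M;E)\to C^\infty(M;E')
\]
has injective symbol and coefficients smooth in $(x,t)$, and $D_0'=D_0$. On $\widetilde M$, $I_t$ is a bijective $\Gamma$-map of $L^2$-spaces taking $\ker D'_t$ onto $\ker D_t$, so $h_t=\dim_\Gamma\ker D_t'$ by (D1), with the kernel taken in the fixed space $L^2(\widetilde M;E)$ defined by $g_0$.

In the model, $\ker(T-x)$ is contained in a spectral subspace of $T-x_0$. Here $D'_t$ and $D_0$ do not commute and there is no such inclusion; but an injective $\Gamma$-map into a spectral subspace is all that (D1) needs. By Lemma~\ref{lem:elliptic}(a), $\|u\|_{H^m}\le K_0(\|D_0u\|+\|u\|)$. The coefficients of $D_t'-D_0$ are $O(|t|)$ uniformly on the compact $M$, so $\|(D'_t-D_0)u\|\le K_1|t|\,\|u\|_{H^m}$. Let $u\in\ker D'_t$. Then $u\in H^m$ by Lemma~\ref{lem:elliptic}(a) for $D'_t$, and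
\[
\|D_0u\|=\|(D_0-D'_t)u\|\le K_0K_1|t|\big(\|D_0u\|+\|u\|\big).
\]
If $K_0K_1|t|\le\frac12$, this gives $\|D_0u\|\le C|t|\,\|u\|$ with $C=2K_0K_1$. Let $P=E_{[0,C^2|t|^2]}(D_0^*D_0)$. If $Pu=0$ and $u\ne0$, the spectral measure $\mu_u$ of $u$ is carried by $(C^2|t|^2,\infty)$, so $\|D_0u\|^2=\int\lambda\,d\mu_u(\lambda)>C^2|t|^2\|u\|^2$, a contradiction. Hence $P$ is injective on $\ker D'_t$, and $h_t\le\dim_\Gamma\operatorname{ran}P=N(C|t|)$ by (D1).

By Lemma~\ref{lem:elliptic}(c) and (D3), $N(\delta)$ decreases to $N(0)=h_0$ as $\delta\downarrow0$. This gives the limit superior, and $h_t-h_0\le N(C|t|)-h_0$ gives the statement with $O(|t|^\alpha)$. In case (a) the set $(0,\delta^2]$ misses the spectrum for small $\delta$, so $N(\delta)=h_0$ and \eqref{eq:question} follows.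

\subsection{Virtually abelian groups}

In case (b) there need be no spectral gap. What replaces it is integrality.

\begin{lemma}\label{lem:integral}
Let $D$ be as in Lemma~\ref{lem:elliptic} and suppose that $\Gamma$ has a subgroup $\Gamma_0\cong\mathbb Z^r$ of index $d<\infty$. Then $\dim_\Gamma\ker D\in\frac1d\mathbb Z$.
\end{lemma}

\begin{proof}
A fundamental domain $\mathcal F_0$ for $\Gamma_0$ is a union of $d$ translates of $\mathcal F$, and the density $\sum_j|u_j|^2$ in \eqref{eq:dim} is $\Gamma$-invariant, so $\dim_\Gamma=\frac1d\dim_{\Gamma_0}$. We show that $\dim_{\Gamma_0}\ker D$ is an integer. Let $Y'=\widetilde Y/\Gamma_0$, a compact manifold, and identify $\Gamma_0$ with $\mathbb Z^r$.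

\emph{Fourier decomposition.} Fourier series over $\Gamma_0$ decompose $D$ into operators on sections that are quasi-periodic, with a phase depending on $\theta\in\mathbb R^r$. To study the dependence on $\theta$ we want them on one space, so we remove the phase with a function $b$. Choose $\varphi\in C^\infty_c(\widetilde Y)$ with $\sum_{\gamma\in\Gamma_0}\varphi(\gamma^{-1}x)=1$ and put $b(x)=\sum_\gamma\varphi(\gamma^{-1}x)\gamma\in\mathbb R^r$. Reindexing the sum gives $b(\gamma x)=b(x)+\gamma$, so $db$ descends to $Y'$. For $u\in C_c^\infty$ put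
\[
\hat u_\theta=\sum_\gamma\gamma^*\big(e^{-i\theta\cdot b}u\big)=e^{-i\theta\cdot b}\sum_\gamma e^{-i\theta\cdot\gamma}\gamma^*u ,
\]
a section on $Y'$. By Parseval's identity in $\theta$ this extends to a unitary map of $L^2(\widetilde Y)$ onto $\int^\oplus_{[0,2\pi]^r}L^2(Y')\,(2\pi)^{-r}d\theta$, and, applied to derivatives, it identifies $H^m(\widetilde Y)$ with $\int^\oplus H^m(Y')$. The operator $D_\theta=e^{-i\theta\cdot b}De^{i\theta\cdot b}$ involves $b$ only through its derivatives, so it descends to $Y'$; its coefficients are polynomials in $\theta$, it has the same principal symbol as $D$, and $\widehat{(Du)}_\theta=D_\theta\hat u_\theta$. If $Du=0$ then $u\in H^m$ and $D_\theta\hat u_\theta=0$ for almost all $\theta$. Conversely, if $D_\theta\hat u_\theta=0$ for almost all $\theta$, the elliptic estimate on $Y'$, uniform for $\theta\in[0,2\pi]^r$, gives $u\in H^m$ and then $Du=0$. So the projection $P$ onto $\ker D$ is the field of projections $P_\theta$ onto $\ker D_\theta$. For an orthonormal basis $(f_i)$ of $L^2(\mathcal F_0)=L^2(Y')$ we have $\widehat{(f_i)}_\theta=e^{-i\theta\cdot b}f_i$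 on $\mathcal F_0$, again an orthonormal basis for each $\theta$, so
\begin{equation}\label{eq:floquet}
\dim_{\Gamma_0}\ker D=\sum_i\|Pf_i\|^2=(2\pi)^{-r}\int_{[0,2\pi]^r}\dim\ker D_\theta\,d\theta .
\end{equation}

\emph{The integrand is almost everywhere constant.} For real $\theta$ the operator $S_\theta=D_\theta^*D_\theta=e^{-i\theta\cdot b}D^*De^{i\theta\cdot b}$ is self-adjoint and nonnegative with domain $H^{2m}(Y')$, has compact resolvent, and depends polynomially on $\theta$ as a bounded operator $H^{2m}\to L^2$. Fix $\theta_1$ and $\varepsilon>0$ outside the spectrum of $S_{\theta_1}$. For $z$ on the circle $|z|=\varepsilon$ the operator $z-S_{\theta_1}:H^{2m}\to L^2$ is invertible, and the Neumann series expands $(z-S_\theta)^{-1}$ in a power series in $\theta-\theta_1$ that converges near $\theta_1$, uniformly in $z$. So the Riesz projection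
\[
Q_\theta=\frac1{2\pi i}\oint_{|z|=\varepsilon}(z-S_\theta)^{-1}dz=E_{[0,\varepsilon)}(S_\theta)
\]
is real-analytic with values in the bounded operators $L^2\to H^{2m}$. On a small ball $U\ni\theta_1$ it has constant finite rank $l$, and $v_j(\theta)=Q_\theta v_j$ is a basis of its range, where $v_1,\dots,v_l$ is a basis of $\operatorname{ran}Q_{\theta_1}$. The range contains $\ker S_\theta=\ker D_\theta$ and is preserved by $S_\theta$, so $\dim\ker D_\theta=l-\operatorname{rank}a(\theta)$ for the real-analytic matrix $a_{ij}(\theta)=\langle S_\theta v_j(\theta),v_i(\theta)\rangle$. The rank of $a$ takes its maximal value on $U$ wherever a certain minor, not identically zero, does not vanish, and the zero set of a nonzero analytic function on a connected open set has measure zero. So $\dim\ker D_\theta$ is almost everywhere equal to one integer on $U$. Overlapping balls give the same integer and $\mathbb R^r$ is connected, so the integrand in \eqref{eq:floquet} is almost everywhere one integer.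
\end{proof}

Let $\Gamma$ be virtually abelian. As a quotient of $\pi_1(M)$ it is finitely generated, so it has a finitely generated abelian subgroup of finite index, and hence a subgroup $\mathbb Z^r$ of finite index $d$. By Lemma~\ref{lem:integral} applied to $D'_t$, $h_t\in\frac1d\mathbb Z$ for all small $t$, including $t=0$. Since $h_t<h_0+\frac1d$ for small $t$, we get $h_t\le h_0$. This completes the proof of Theorem~\ref{thm:usc}.

\section{The K\"ahler case}\label{sec:kahler}

On a K\"ahler manifold the Hodge numbers of total degree $k$ add up to a number that does not see the complex structure. If each summand moves in one direction only, none can move. Theorem~\ref{thm:usc} is not sharp enough for this argument, because it leaves an error $N(C|t|)-h_0$. But de Rham cohomology is one fixed space for all $t$, and this gives an exact inequality.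

\begin{proof}[Proof of Theorem~\ref{thm:kahler}]
By Kodaira--Spencer \cite{KS} (see also \cite[Chapter 4]{KM}), for small $t$ there are K\"ahler metrics $g_t$ on $M_t$ depending smoothly on $t$; we compute all numbers with them. Identify all $M_t$ with $M$ and all $\widetilde M_t$ with $\widetilde M$ as in Section~\ref{sec:usc}. Let $\Delta_d=dd^*+d^*d$ and $\square_\partial=\partial\partial^*+\partial^*\partial$. The K\"ahler identities are local, so on $(\widetilde M,g_t)$
\begin{equation}\label{eq:kahlerid}
\Delta_d=2\square=2\square_\partial,\qquad\partial\bar\partial^*=-\bar\partial^*\partial,\qquad\partial^*\bar\partial=-\bar\partial\partial^* .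
\end{equation}
The operators $(d,d^*)$, $(\partial,\partial^*)$, $(\bar\partial,\bar\partial^*)$ have injective symbol, so by Lemma~\ref{lem:elliptic} and \eqref{eq:kahlerid} they have the same $L^2$-kernel, that of $\Delta_d$, and it has finite $\Gamma$-dimension.

\emph{Hodge numbers.} Write $\mathcal H^{p,q}_t$ for $\mathcal H^{p,q}_{\bar\partial}$ of $(\widetilde M,g_t)$. Since $\square$ preserves bidegree, the space of $L^2$ $g_t$-harmonic $k$-forms is $\bigoplus_{p+q=k}\mathcal H_t^{p,q}$. Let $W\subset L^2\Lambda^k$ be the closure of $d(C_c^\infty\Lambda^{k-1})$. The $L^2$-norms of the $g_t$ are equivalent, so $W$ and $\ker d$ do not depend on $t$; the harmonic space is the $g_t$-orthogonal complement of $W$ in $\ker d$, and by (D1)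
\begin{equation}\label{eq:sum}
\sum_{p+q=k}h^{p,q}_{\bar\partial,\Gamma}(M_t)=b_k<\infty\qquad\text{is independent of }t.
\end{equation}
Let $P_t$ be the $g_t$-orthogonal projection onto $W$. Write $\langle x,y\rangle_t=\langle G_tx,y\rangle_0$, with a $\Gamma$-invariant bundle endomorphism $G_t$ satisfying $\|G_t-1\|=O(|t|)$. Let $u\in\mathcal H_0^{p,q}$, $p+q=k$. Then $du=0$ and $u\perp_0W$, so
\[
\|P_tu\|_t^2=\langle u,P_tu\rangle_t=\langle(G_t-1)u,P_tu\rangle_0\le O(|t|)\,\|u\|_0\|P_tu\|_0 ,
\]
and $\|P_tu\|_0\le C|t|\,\|u\|_0$. The form $u-P_tu$ is closed and $g_t$-orthogonal to $W$, hence $g_t$-harmonic. Let $\operatorname{pr}_t:\Lambda^k\otimes\mathbb C\to\Lambda_t^{p,q}$ be the projection. Then $\Phi_tu=\operatorname{pr}_t(u-P_tu)$ lies in $\mathcal H^{p,q}_t$, and since $\operatorname{pr}_0u=u$ and $\operatorname{pr}_t$ is smooth in $t$,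
\[
\|\Phi_tu-u\|_0\le\|(\operatorname{pr}_t-\operatorname{pr}_0)u\|_0+\|\operatorname{pr}_tP_tu\|_0\le C'|t|\,\|u\|_0 .
\]
For $C'|t|<1$ the $\Gamma$-map $\Phi_t:\mathcal H_0^{p,q}\to\mathcal H_t^{p,q}$ is injective, so $h^{p,q}_{\bar\partial,\Gamma}(M_0)\le h^{p,q}_{\bar\partial,\Gamma}(M_t)$. By \eqref{eq:sum} equality holds for every $(p,q)$.

\emph{Bott--Chern and Aeppli numbers.} Fix a small $t$. By \eqref{eq:kahlerid}, together with $\partial\bar\partial=-\bar\partial\partial$ and its adjoint, each of $\partial,\partial^*$ anticommutes with each of $\bar\partial,\bar\partial^*$. Moving the unbarred operators to the left costs an even number of signs in each fourth-order term of \eqref{eq:BClaplacian}: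
\[
\partial\bar\partial\bar\partial^*\partial^*+\partial^*\bar\partial\bar\partial^*\partial=(\partial\partial^*+\partial^*\partial)\bar\partial\bar\partial^*,\qquad
\bar\partial^*\partial^*\partial\bar\partial+\bar\partial^*\partial\partial^*\bar\partial=(\partial^*\partial+\partial\partial^*)\bar\partial^*\bar\partial .
\]
The sum is $\square_\partial\square=\square^2$, so $\Delta_{BC}=\square^2+\bar\partial^*\bar\partial+\partial^*\partial$. If $u\in\mathcal H^{p,q}_{BC}$, then $u\in H^\infty$ and \eqref{eq:ibp} gives $0=\langle\Delta_{BC}u,u\rangle\ge\|\square u\|^2$, so $u\in\mathcal H^{p,q}_{\bar\partial}$. Conversely, $u\in\mathcal H^{p,q}_{\bar\partial}$ is killed by $\partial,\bar\partial,\partial^*,\bar\partial^*$, so $u\in\mathcal H^{p,q}_{BC}$. Thus $h^{p,q}_{BC,\Gamma}(M_t)=h^{p,q}_{\bar\partial,\Gamma}(M_t)$. Finally, by Lemma~\ref{lem:duality},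
\[
h_{A,\Gamma}^{p,q}(M_t)=h_{BC,\Gamma}^{n-q,n-p}(M_t)=h_{\bar\partial,\Gamma}^{n-q,n-p}(M_t)=h_{\bar\partial,\Gamma}^{p,q}(M_t),
\]
where the last step holds because $\star$ commutes with $\Delta_d=2\square$.
\end{proof}

\section{From a character to a deformation}\label{sec:family}

We turn to the counterexample. In the model the parameter enters as the scalar $2\cos\theta=\vartheta+\vartheta^{-1}$, $\vartheta=e^{i\theta}$. Such a scalar arises when cohomology is twisted by a unitary character, but the problem allows no twisting: only the complex structure may vary. This section shows how to simulate a twist by a fiber bundle. Throughout the section, $Z=\hat Z/\Pi$ is a compact complex manifold with a Hermitian metric, where the group $\Pi$ acts freely, properly discontinuously and holomorphically on the connected manifold $\hat Z$; we are given a surjection $\Pi\to\Gamma$, $\gamma\mapsto\bar\gamma$, with kernel $\Pi_0$, and a homomorphism $\nu:\Pi\to\mathbb Z$.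

\subsection{Coefficients in $\ell^2\Gamma$}\label{sub:coeff}

It is convenient to trade the noncompact covering for infinite-dimensional coefficients on the compact base. For $\vartheta\in U(1)$ let $V_\vartheta=\ell^2\Gamma$ with the unitary $\Pi$-action
\[
\gamma\cdot v=\vartheta^{\nu(\gamma)}\lambda(\bar\gamma)v .
\]
It commutes with $R$. Let $Y=\hat Y/\Pi$ be any compact Riemannian quotient by a free, properly discontinuous action of $\Pi$; we shall need $Y=Z$, the fibers $M_s$ below, and a $4$-manifold. A $V_\vartheta$-valued form $\Phi$ on $\hat Y$ is \emph{equivariant} if $\gamma^*\Phi=\gamma\cdot\Phi$ for all $\gamma\in\Pi$. These are the forms on $Y$ with values in the flat unitary Hilbert bundle $\mathcal V_\vartheta=\hat Y\times_\Pi V_\vartheta$. The pointwise norm $|\Phi|$ descends to $Y$ and defines $L^2(Y;\Lambda\otimes\mathcal V_\vartheta)$, on which $\Gamma$ acts through $R$.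

Let $\Phi_h$, $h\in\Gamma$, be the components of $\Phi$, so that equivariance reads $\gamma^*\Phi_h=\vartheta^{\nu(\gamma)}\Phi_{\bar\gamma^{-1}h}$. Taking $h=1$ with $\gamma\in\Pi_0$, and $h=\bar\gamma$ with $\gamma\in\Pi$, we get
\[
\gamma^*\Phi_1=\vartheta^{\nu(\gamma)}\Phi_1\ \ (\gamma\in\Pi_0),\qquad(R_{\bar\gamma}\Phi)_1=\Phi_{\bar\gamma}=\vartheta^{\nu(\gamma)}(\gamma^{-1})^*\Phi_1\ \ (\gamma\in\Pi).
\]
Let $\mathcal L_\vartheta$ be the flat unitary line bundle on $Y$ whose sections are the functions $f$ on $\hat Y$ with $\gamma^*f=\vartheta^{\nu(\gamma)}f$. The first identity says that $\Phi_1$ is a form on the $\Gamma$-covering $\widetilde Y=\hat Y/\Pi_0$ with values in the pull-back of $\mathcal L_\vartheta$. The second says that $\Phi_1$ determines $\Phi$, that $R$ corresponds to the deck action, and that $\int_Y\sum_h|\Phi_h|^2=\int_{\widetilde Y}|\Phi_1|^2$. So $\Phi\mapsto\Phi_1$ is a $\Gamma$-equivariant isometry of $L^2(Y;\Lambda\otimes\mathcal V_\vartheta)$ onto $L^2(\widetilde Y;\Lambda\otimes\mathcal L_\vartheta)$, and it commutes with $d,\partial,\bar\partial$ and their adjoints,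 which act componentwise. For $\vartheta=1$ the target is the space of ordinary $L^2$-forms on $\widetilde Y$. Two consequences are used constantly.
\begin{enumerate}
\item[(H1)] Lemma~\ref{lem:elliptic} applies to $\mathcal V_\vartheta$-valued forms on $Y$.
\item[(H2)] An equivariant form is in $H^\infty$ if and only if it is smooth as a Hilbert-space-valued form. Indeed, the norm identity also holds for derivatives; a smooth form has bounded derivatives on the compact $Y$; and Sobolev's embedding holds for Hilbert-space-valued functions, with the usual proof by Fourier transform. In particular smooth equivariant forms may be integrated by parts as in \eqref{eq:ibp}, with no condition at infinity to check.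
\end{enumerate}
For complex $Y$ we write $\mathcal H^{0,q}(Y;\mathcal V_\vartheta)=\ker\bar\partial\cap\ker\bar\partial^*$ in $L^2(Y;\Lambda^{0,q}\otimes\mathcal V_\vartheta)$; its elements are smooth.

\subsection{The fiber}

Suppose a circle acts on a compact complex manifold $F$ by holomorphic isometries and multiplies a harmonic form $\phi$ by $e^{ikr}$ at time $r$. Glue $\hat Z\times F$ by letting $\gamma$ act on $F$ for time $s\nu(\gamma)$. Then $u\wedge\phi$ is invariant exactly when $u$ transforms by the character $e^{-iks\nu}$: the twist has appeared. For a holomorphic family the circle action must extend to a holomorphic action of $\mathbb C$, and we need a weight $k\ne0$. The metric on $F$ cannot be K\"ahler: then $\phi$ would be $d$-harmonic, and its pull-back under an isometry isotopic to the identity, being harmonic and cohomologous to $\phi$, would equal $\phi$. A Nakamura manifold has what we need.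

Let $A_0\in SL(2,\mathbb Z)$ have eigenvalues $e^{\pm\mu}$, $\mu>0$, for instance $A_0=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$, and let $PA_0P^{-1}=\operatorname{diag}(e^\mu,e^{-\mu})$ with $P\in GL(2,\mathbb R)$. Let $G=\mathbb C\ltimes\mathbb C^2$ with
\[
(z,w)(z',w')=\big(z+z',\ w+\operatorname{diag}(e^z,e^{-z})w'\big),
\]
and $G_{\mathbb Z}=(\mu\mathbb Z+2\pi i\mathbb Z)\ltimes P\,\mathbb Z[i]^2$. For $z=\mu a+2\pi il$ with $a,l\in\mathbb Z$ we have $\operatorname{diag}(e^z,e^{-z})=PA_0^aP^{-1}$, which preserves the lattice $P\,\mathbb Z[i]^2\subset\mathbb C^2$; so $G_{\mathbb Z}$ is a discrete subgroup. The quotient $F=G_{\mathbb Z}\backslash G$ fibers over the torus $\mathbb C/(\mu\mathbb Z+2\pi i\mathbb Z)$ with fiber the torus $\mathbb C^2/P\,\mathbb Z[i]^2$, so it is a compact complex $3$-manifold. The forms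
\[
\eta_1=dz,\qquad\eta_2=e^{-z}dw_1,\qquad\eta_3=e^zdw_2
\]
are left-invariant and give a global holomorphic frame of the cotangent bundle of $F$; we use the metric $\sum|\eta_j|^2$. The maps $\Psi_\zeta(z,w)=(z+\zeta,w)=(z,w)(\zeta,0)$, $\zeta\in\mathbb C$, are right translations, so they descend to a holomorphic action of $\mathbb C$ on $F$. The map $\Psi_{2\pi i}$ is also left translation by $(2\pi i,0)\in G_{\mathbb Z}$, so it is the identity on $F$, and $\{\Psi_{ir}\}_{r\in\mathbb R}$ is an action of the circle $\mathbb R/2\pi\mathbb Z$. We have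
\begin{equation}\label{eq:weights}
\Psi_{ir}^*\eta_1=\eta_1,\qquad\Psi_{ir}^*\eta_2=e^{-ir}\eta_2,\qquad\Psi_{ir}^*\eta_3=e^{ir}\eta_3,
\end{equation}
so the circle acts by holomorphic isometries. It therefore acts on the finite-dimensional space $\mathcal H^{0,j}(F)$ of $\bar\partial$-harmonic forms, which splits orthogonally as $\bigoplus_{k\in\mathbb Z}\mathcal H^{0,j}(F)_k$, where $\Psi_{ir}^*\phi=e^{ikr}\phi$ on the $k$-th summand. Put
\[
m_k=\dim\mathcal H^{0,1}(F)_k ;
\]
almost all $m_k$ vanish. Note that $\mathcal H^{0,0}(F)=\mathbb C$ has weight $0$.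

\begin{lemma}\label{lem:weights}
$m_1\ge1$ and $m_{-1}\ge1$.
\end{lemma}

\begin{proof}
Let $\phi=e^{-z}d\bar w_1$. Left translation by an element with first component $z_0$ multiplies $e^{-z}$ by $e^{-z_0}$ and $d\bar w_1$ by $e^{\bar z_0}$. For $z_0=\mu a+2\pi il$ the product is $e^{\bar z_0-z_0}=e^{-4\pi il}=1$, so $\phi$ descends to $F$. It is $\bar\partial$-closed and $\Psi_{ir}^*\phi=e^{-ir}\phi$. If $\phi=\bar\partial f$ on $F$, then on a torus fiber $\partial f/\partial\bar w_1$ is a nonzero constant, whereas a derivative along a constant vector field has integral zero over a torus. So $\phi$ is not $\bar\partial$-exact, and by Hodge theory on the compact $F$ its harmonic projection is nonzero. The projection commutes with holomorphic isometries, so it lies in $\mathcal H^{0,1}(F)_{-1}$. The form $e^zd\bar w_2$ is multiplied by $e^{z_0-\bar z_0}=1$, has weight $1$, and the same argument applies with $w_2$ in place of $w_1$.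
\end{proof}

\subsection{The family}

Let $B\subset\mathbb C$ be a disc around $0$, and let $\Pi$ act on $\hat Z\times F\times B$ by
\[
\gamma(\mathsf z,x,s)=\big(\gamma\mathsf z,\ \Psi_{is\nu(\gamma)}x,\ s\big).
\]
The action is holomorphic because $\mathbb C\times F\to F$ is, and it is free and properly discontinuous because the action on $\hat Z$ is. Put
\begin{equation}\label{eq:family}
\mathcal M=(\hat Z\times F\times B)/\Pi,\qquad\widetilde{\mathcal M}=(\hat Z\times F\times B)/\Pi_0 .
\end{equation}
The projection $\mathcal M\to B$ is a holomorphic submersion. It is proper, since the preimage of a compact set $K$ is the image of $\mathcal K\times F\times K$ for a compact $\mathcal K\subset\hat Z$ that maps onto $Z$. The fiber $M_s$ is a bundle over $Z$ with fiber $F$, and $M_0=Z\times F$. The map $\widetilde{\mathcal M}\to\mathcal M$ is a normal covering with group $\Pi/\Pi_0=\Gamma$, so its restrictions $\widetilde M_s=(\hat Z\times F)/\Pi_0$ are connected, compatible normal $\Gamma$-coverings.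

For real $s$ the maps $\Psi_{is\nu(\gamma)}$ are isometries, so the product metric on $\hat Z\times F$ is $\Pi$-invariant and defines a Hermitian metric on $M_s$. This is why the parameter is real in Theorem~\ref{thm:counter}.

\begin{lemma}\label{lem:kunneth}
For real $s\in B$ there is an isometric isomorphism of Hilbert $\Gamma$-modules
\[
\mathcal H^{0,q}_{\bar\partial}(\widetilde M_s)\cong\bigoplus_{j,k}\mathcal H^{0,q-j}\big(Z;\mathcal V_{e^{-iks}}\big)\otimes\mathcal H^{0,j}(F)_k .
\]
\end{lemma}

\begin{proof}
By Section~\ref{sub:coeff} with $Y=M_s$ and $\vartheta=1$, forms on $\widetilde M_s$ are $\ell^2\Gamma$-valued forms $u$ on $\hat Z\times F$ with $\gamma^*u=\lambda(\bar\gamma)u$. Write $\bar\partial=\bar\partial_Z+\bar\partial_F$, where for a form $\alpha$ of degree $a$ on $\hat Z$ and a form $\phi$ on $F$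
\[
\bar\partial_Z(\alpha\wedge\phi)=\bar\partial\alpha\wedge\phi,\qquad\bar\partial_F(\alpha\wedge\phi)=(-1)^a\alpha\wedge\bar\partial\phi .
\]
For the product metric the formal adjoints are given by the same formulas with $\bar\partial^*$ in place of $\bar\partial$. Since $\bar\partial_Z$ changes $a$ by one, $\bar\partial_Z\bar\partial_F^*+\bar\partial_F^*\bar\partial_Z=0$; the adjoint identity also holds, and so $\square=\square_Z+\square_F$. These operators commute with $\Pi$, which acts by products of holomorphic isometries, so they act on equivariant forms. Let $u$ be harmonic. It is smooth, and by (H2)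
\[
0=\langle\square u,u\rangle=\|\bar\partial_Zu\|^2+\|\bar\partial_Z^*u\|^2+\|\bar\partial_Fu\|^2+\|\bar\partial_F^*u\|^2 .
\]
Let $(\phi_a)$ be an orthonormal basis of $\bigoplus_j\mathcal H^{0,j}(F)$ consisting of homogeneous weight vectors, of weights $k_a$. The vanishing of the last two terms says that for each $\mathsf z$ the coefficients of $u(\mathsf z,\cdot)$, in a basis of $\Lambda^{0,\bullet}T^*_{\mathsf z}\hat Z$ and the basis of $\ell^2\Gamma$, are harmonic forms on $F$. So $u=\sum_au_a\wedge\phi_a$ with smooth $\ell^2\Gamma$-valued forms $u_a$ on $\hat Z$, and the vanishing of the first two terms gives $\bar\partial u_a=\bar\partial^*u_a=0$. Since $\gamma^*(u_a\wedge\phi_a)=e^{ik_as\nu(\gamma)}\gamma^*u_a\wedge\phi_a$, equivariance of $u$ is equivalent to $\gamma^*u_a=e^{-ik_as\nu(\gamma)}\lambda(\bar\gamma)u_a$, that is, $u_a\in\mathcal H^{0,\bullet}(Z;\mathcal V_\vartheta)$ with $\vartheta=e^{-ik_as}$. Conversely, for such $u_a$ the form $\sum u_a\wedge\phi_a$ is equivariant and is killed by $\bar\partial$ and $\bar\partial^*$. Its squared norm is $\sum\|u_a\|^2$, and the correspondence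 commutes with $R$.
\end{proof}

\begin{example}\label{ex:elliptic}
Let $\hat Z=\mathbb C$ with the flat metric, $\Pi=\mathbb Z[i]$, $\nu(a+ib)=a$ and $\Gamma=1$, so that we compute ordinary Hodge numbers of compact $4$-folds. An element of $\mathcal H^{0,0}(Z;\mathcal V_\vartheta)$ is an entire function with $f(\mathsf z+1)=\vartheta f(\mathsf z)$ and $f(\mathsf z+i)=f(\mathsf z)$. It is bounded, hence constant, hence zero unless $\vartheta=1$. A harmonic $(0,1)$-form $g\,d\bar{\mathsf z}$ on $Z$ has $\bar g$ holomorphic, so $\dim\mathcal H^{0,1}(Z;\mathcal V_1)=1$. Lemma~\ref{lem:kunneth} gives, for real $s$,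
\[
h^{0,1}_{\bar\partial}(M_s)=1+\sum_{k:\ ks\in2\pi\mathbb Z}m_k .
\]
This is $1+\sum_km_k$ at $s=0$ and drops to $1+m_0$ for small $s\neq0$, as semicontinuity predicts. The jumps are governed by the kernel of the scalar $1-\vartheta$, which is nonzero for one value of $\vartheta$ only. The counterexample replaces $1-\vartheta$ by $T-\vartheta-\vartheta^{-1}$.
\end{example}

\section{A group whose cohomology sees the operator $T$}\label{sec:group}

From now on $\Gamma=\mathbb Z_2\wr\mathbb Z$. Degree $0$, which carried the jump in Example~\ref{ex:elliptic}, is now useless: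
\begin{equation}\label{eq:noinv}
\text{if }v\in V_\vartheta\text{ and }\gamma\cdot v=v\text{ for all }\gamma\in\Pi,\text{ then }v=0,
\end{equation}
because $|v_g|$ is then constant on the infinite group $\Gamma$. So we go to degree $1$. A \emph{$1$-cocycle} of a group with values in a module $V$ is a map $c$ with $c(\gamma\gamma')=c(\gamma)+\gamma c(\gamma')$; the \emph{coboundaries} are the maps $\gamma\mapsto v-\gamma v$, $v\in V$. A cocycle satisfies $c(1)=0$ and $c(g)+gc(g^{-1})=0$. On a free group a cocycle is determined by its values on the generators, and these are arbitrary. Each relator imposes one linear equation on these values, and we design a relator for which the equation is $(T-\vartheta-\vartheta^{-1})v=0$.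

The device is a generator $y$ that acts trivially on $V$. Then $c(y^{-1})=-c(y)$ and
\begin{equation}\label{eq:conj}
c(gy^{\pm1}g^{-1})=c(g)\pm g\,c(y)+g\,c(g^{-1})=\pm g\,c(y),
\end{equation}
and $c$ is additive on products of elements that act trivially. So a product of conjugates $g_iy^{\pm1}g_i^{-1}$ is sent to $\big(\sum\pm g_i\big)c(y)$, and any integral combination of group elements can be produced. By \eqref{eq:T}, $2T$ has integral coefficients. Let
\begin{gather*}
\Pi=\langle a_1,a_2,w,y\mid\mathbf r\rangle,\\
\mathbf r=(a_1ya_1^{-1})(a_2ya_2^{-1})(a_1^{-1}ya_1)(a_2^{-1}ya_2)(wy^{-1}w^{-1})^2(w^{-1}y^{-1}w)^2 .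
\end{gather*}
Any homomorphism from the free group that kills $y$ kills $\mathbf r$. So $a_1\mapsto\sigma$, $a_2\mapsto\sigma\rho$, $w,y\mapsto1$ defines a homomorphism $\Pi\to\Gamma$, surjective because $\sigma$ and $\sigma\rho$ generate $\Gamma$, and $\nu(w)=1$, $\nu(a_1)=\nu(a_2)=\nu(y)=0$ defines $\nu:\Pi\to\mathbb Z$. On $V_\vartheta$ the generators $a_1,a_2,w,y$ act by $\lambda(\sigma)$, $\lambda(\sigma\rho)$, $\vartheta$, $1$.

Let $Z^1_\vartheta$ be the space of cocycles $\Pi\to V_\vartheta$, embedded in $(\ell^2\Gamma)^4$ by the values on the generators, with $\Gamma$ acting through $R$. Let $B^1_\vartheta\subset Z^1_\vartheta$ be the coboundaries.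

\begin{lemma}\label{lem:cocycles}
For $\vartheta=e^{i\theta}$, the space $Z^1_\vartheta$ is a closed invariant subspace of $(\ell^2\Gamma)^4$ with $\dim_\Gamma Z^1_\vartheta=3+\kappa(\theta)$, and $\dim_\Gamma\overline{B^1_\vartheta}=1$.
\end{lemma}

\begin{proof}
Let $c$ be a cocycle on the free group on $a_1,a_2,w,y$. By \eqref{eq:conj},
\[
c(\mathbf r)=\big(\sigma+\sigma\rho+\sigma^{-1}+\rho\sigma^{-1}-2\vartheta-2\vartheta^{-1}\big)c(y)=2(T-2\cos\theta)\,c(y).
\]
If $c$ descends to $\Pi$ then $c(\mathbf r)=0$. Conversely let $c(\mathbf r)=0$. Since $\mathbf r$ acts trivially, \eqref{eq:conj} holds with $\mathbf r$ in place of $y$, so $c$ vanishes on all conjugates of $\mathbf r^{\pm1}$ and, by additivity, on the normal closure of $\mathbf r$. For $n$ in the normal closure $c(gn)=c(g)+gc(n)=c(g)$, so $c$ descends. Hence $Z^1_\vartheta=(\ell^2\Gamma)^3\oplus\ker(T-2\cos\theta)$, and Proposition~\ref{prop:lamplighter} gives the dimension. The map $V_\vartheta\to Z^1_\vartheta$ that sends $v$ to its coboundary is a $\Gamma$-map with image $B^1_\vartheta$, injective by \eqref{eq:noinv}; so $\dim_\Gamma\overline{B^1_\vartheta}=1$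 by (D2).
\end{proof}

\section{Twistor spaces}\label{sec:twistor}

We need a compact complex manifold $Z$ with fundamental group $\Pi$ whose Dolbeault cohomology in bidegree $(0,1)$ can be computed from $Z^1_\vartheta/\overline{B^1_\vartheta}$. Twistor spaces offer both: a prescribed fundamental group, and a rational curve through every point, which makes holomorphic objects rigid.

\subsection{The setting}

On an oriented Riemannian $4$-manifold $X$, $\Lambda^2=\Lambda^+\oplus\Lambda^-$ is the splitting into the $\pm1$-eigenspaces of $\star$, and the Weyl tensor splits accordingly as $W_++W_-$. Let $J$ be an orthogonal complex structure on $T_xX$ that induces the orientation, and $\omega_J=g(J\cdot,\cdot)$. In an orthonormal coframe $e^1,\dots,e^4$ with $e^1+ie^2$ and $e^3+ie^4$ of type $(1,0)$, the space $\Lambda^+_x$ is spanned by $\omega_J=e^{12}+e^{34}$ and by the real and imaginary parts of $(e^1+ie^2)\wedge(e^3+ie^4)=(e^{13}-e^{24})+i(e^{14}+e^{23})$. Hence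
\begin{equation}\label{eq:lambdaplus}
\Lambda^+_x\otimes\mathbb C=\mathbb C\omega_J\oplus\Lambda_J^{2,0}\oplus\Lambda_J^{0,2},\qquad\Lambda_x^-\subset\Lambda_J^{1,1}.
\end{equation}
The map $J\mapsto\omega_J$ identifies the set of these $J$ with the sphere of radius $\sqrt2$ in $\Lambda_x^+$, and $J\mapsto-J$ is the antipodal map, which exchanges types $(p,q)$ and $(q,p)$.

Every finitely presented group is the fundamental group of a closed oriented smooth $4$-manifold. By Taubes \cite{Taubes}, the connected sum of such a manifold with sufficiently many copies of $\overline{\mathbb{CP}}{}^2$, which has the same fundamental group, carries a metric with $W_+=0$. Let $X$ be such a Riemannian manifold with $\pi_1(X)=\Pi$. Its \emph{twistor space} is the sphere bundle $\tau:Z\to X$ whose fiber over $x$ is the set of $J$ above. We use the following facts (Atiyah--Hitchin--Singer, 1978). Since $W_+=0$, $Z$ is a compact complex $3$-manifold. Its complex structure preserves the splitting of $TZ$ into the horizontal subbundle of the Levi-Civita connection and the vertical subbundle, equals $J$ on the horizontal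 space at $(x,J)$, identified with $T_xX$, and is the standard one on the fibers. The fibers are holomorphic lines $\ell\cong\mathbb P^1$ with normal bundle $\mathcal O(1)^{\oplus2}$.

The fibers are simply connected, so $\pi_1(Z)=\Pi$, and the universal covering $\hat Z$ is the twistor space $\tau:\hat Z\to\hat X$ of the universal covering $\hat X$. The group $\Pi$ acts on $\hat X$ by orientation-preserving isometries and on $\hat Z$ holomorphically, mapping fibers to fibers by isometries of the round spheres. Fix a Hermitian metric on $Z$.

For a $k$-form $\alpha$ on an open subset of $\hat X$, with values in $\mathbb C$ or in a Hilbert space, put $\iota(\alpha)=(\tau^*\alpha)^{0,k}$. At $(x,J)$ this is the pull-back of $\alpha_J^{0,k}$, the $(0,k)$-part of $\alpha_x$ for $J$. For $k=0,1$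
\begin{equation}\label{eq:iota}
\bar\partial\,\iota(\alpha)=\iota(d\alpha).
\end{equation}
For $k=0$ this is the definition of $\bar\partial$. For $k=1$, write $\iota(\alpha)=\tau^*\alpha-(\tau^*\alpha)^{1,0}$, apply $d$ and take the $(0,2)$-part: on a complex manifold $d$ of a $(1,0)$-form has no $(0,2)$-part. Call a $(0,1)$-form on $\hat Z$ \emph{horizontal} if it annihilates the vertical $(0,1)$-vectors. Horizontal forms are the sections of a rank-two subbundle $E\subset T^{*0,1}\hat Z$, with $E_{(x,J)}=\Lambda^{0,1}_J\subset T^*_x\hat X\otimes\mathbb C$ via $\tau^*$.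

\subsection{Three rigidity lemmas}

Let $V$ be a separable Hilbert space. A smooth $V$-valued form is $\bar\partial$-closed if and only if its components in an orthonormal basis are, so scalar statements carry over.

\begin{lemma}\label{lem:T1}
A holomorphic $V$-valued function on $\hat Z$ is constant. A holomorphic section of $\mathcal V_\vartheta$ over $Z$ vanishes; in particular $\mathcal H^{0,0}(Z;\mathcal V_\vartheta)=0$.
\end{lemma}

\begin{proof}
A holomorphic function $f$ is constant on the compact fibers, so $f=\tau^*g$, and $(dg)^{0,1}_J=0$ for all $J$ by \eqref{eq:iota}. For $-J$ this says $(dg)_J^{1,0}=0$. So $dg=0$, and $\hat X$ is connected. A constant that is equivariant is an invariant vector, which is zero by \eqref{eq:noinv}.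
\end{proof}

\begin{lemma}\label{lem:T3}
For $j\ge1$, a holomorphic $V$-valued $j$-form on $\hat Z$ vanishes.
\end{lemma}

\begin{proof}
Let $\ell$ be a fiber and $\Omega$ the holomorphic cotangent bundle of $\hat Z$. The conormal sequence $0\to\mathcal O(-1)^{\oplus2}\to\Omega|_\ell\to\mathcal O(-2)\to0$ filters $\Omega|_\ell$ with quotients $\mathcal O(-1),\mathcal O(-1),\mathcal O(-2)$. So $\Lambda^j\Omega|_\ell$ is filtered with quotients the products of $j$ of these, which have negative degree and no nonzero holomorphic sections. Hence $\Lambda^j\Omega|_\ell$ has none, and a fiber passes through every point.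
\end{proof}

\begin{lemma}\label{lem:T2}
Let $u$ be a smooth horizontal $V$-valued $(0,1)$-form on $\hat Z$ with $\bar\partial u=0$. Then $u=\iota(\alpha)$, where $\alpha$ is the smooth $V$-valued $1$-form on $\hat X$ such that $\alpha_x$ is twice the average of $u_{(x,J)}\in T_x^*\hat X\otimes V$ over the sphere $\tau^{-1}(x)$.
\end{lemma}

\begin{proof}
Fix $x$ and $\ell=\tau^{-1}(x)$, and let first $V=\mathbb C$. The part of the equation $\bar\partial u=0$ that differentiates along $\ell$ will say that $u|_\ell$ is a holomorphic section of $E|_\ell$; we then count the holomorphic sections.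

Let $u'$ be any horizontal $(0,1)$-form near $\ell$, $v$ a vertical $(0,1)$-vector field and $h$ a $(0,1)$-vector field. Since $u'(v)=0$,
\[
(\bar\partial u')(v,h)=v\big(u'(h)\big)-u'([v,h]).
\]
If $u'$ vanishes along $\ell$, so does the right side, because $v$ is tangent to $\ell$; thus $(\bar\partial u')(v,\cdot)|_\ell$ depends only on $u'|_\ell$. It is a section of $E|_\ell$, since the vertical $(0,1)$-vectors form a line bundle and $\bar\partial u'$ is alternating. It is tensorial in $v$, and $\bar\partial(fu')(v,h)=v(f)u'(h)+f\,\bar\partial u'(v,h)$. So it defines a $\bar\partial$-operator on $E|_\ell$, and on a Riemann surface every $\bar\partial$-operator defines a holomorphic structure whose holomorphic sections are its solutions. The restriction $u|_\ell$ is a holomorphic section.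

For $\alpha\in T^*_x\hat X\otimes\mathbb C$ the section $J\mapsto\alpha_J^{0,1}$ is holomorphic: extend $\alpha$ to a form near $x$; by \eqref{eq:iota}, $\bar\partial\iota(\alpha)=\iota(d\alpha)$, which vanishes when a vertical vector is inserted. If $\alpha^{0,1}_J=0$ for $J$ and $-J$ then $\alpha=0$, so these sections form a $4$-dimensional space, and they span every fiber $\Lambda^{0,1}_J$. By Grothendieck's theorem $E|_\ell\cong\mathcal O(k_1)\oplus\mathcal O(k_2)$, and $k_1,k_2\ge0$ because $E|_\ell$ is generated by holomorphic sections. The line bundle $\Lambda^2E|_\ell$ has fiber $\Lambda^{0,2}_J$, and by \eqref{eq:lambdaplus} the map $\beta\mapsto\operatorname{Re}\beta$ identifies it, as a real plane bundle, with $\omega_J^\perp\subset\Lambda^+_x$, the tangent bundle of the sphere. So its degree is $\pm\chi(S^2)=\pm2$, and $k_1+k_2=2$. Therefore $h^0(E|_\ell)=(k_1+1)+(k_2+1)=4$, and every holomorphic section has the form $J\mapsto\alpha_J^{0,1}$.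

We have $\alpha^{0,1}_J=\frac12(\alpha+i\,\alpha\circ J)$, and the average of $J$ over the sphere is $0$ by antipodal symmetry. So $\alpha$ is twice the average of $u|_\ell$. For general $V$, define $\alpha$ by this average, which is smooth in $x$, and apply the scalar case to each component.
\end{proof}

\subsection{Dolbeault cohomology in bidegree $(0,1)$}

\begin{proposition}\label{prop:H01}
For $\vartheta=e^{i\theta}$, $\dim_\Gamma\mathcal H^{0,1}(Z;\mathcal V_\vartheta)=2+\kappa(\theta)$.
\end{proposition}

\begin{proof}
Write $V=V_\vartheta$, $Z^1=Z^1_\vartheta$, $B^1=B^1_\vartheta$, $\mathcal H=\mathcal H^{0,1}(Z;\mathcal V_\vartheta)$. We construct a surjective $\Gamma$-map $Q:Z^1\to\mathcal H$ with $\dim_\Gamma\ker Q=\dim_\Gamma\overline{B^1}$. Then (D2) and Lemma~\ref{lem:cocycles} give $\dim_\Gamma\mathcal H=(3+\kappa(\theta))-1$.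

\emph{The map.} Fix $\varphi\in C^\infty_c(\hat X)$ with $\sum_{\gamma\in\Pi}\varphi(\gamma^{-1}x)=1$. For $c\in Z^1$ let $b_c(x)=\sum_\gamma\varphi(\gamma^{-1}x)c(\gamma)$, a smooth function $\hat X\to V$. Substituting $\gamma=\gamma_0\gamma'$ and using the cocycle identity,
\begin{equation}\label{eq:bc}
b_c(\gamma_0x)=\sum_{\gamma'}\varphi(\gamma'^{-1}x)\big(c(\gamma_0)+\gamma_0c(\gamma')\big)=c(\gamma_0)+\gamma_0b_c(x).
\end{equation}
So $db_c$ is equivariant, and $u_c=\iota(db_c)=\bar\partial\tau^*b_c$ is a smooth equivariant $\bar\partial$-closed $(0,1)$-form. Over a compact set that maps onto $X$ only finitely many $c(\gamma)$ enter, and each is bounded in terms of the values of $c$ on the generators. So $c\mapsto u_c$ is a bounded map to $L^2$, and it commutes with $R$. Let $Q(c)$ be the orthogonal projection of $u_c$ to $\mathcal H$. By (H2), $\bar\partial f\perp\mathcal H$ for every smooth equivariant function $f:\hat Z\to V$. By \eqref{eq:bc}, for $v\in V$,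
\begin{equation}\label{eq:cob}
b_c-v\text{ is equivariant}\iff c(\gamma)=v-\gamma v\ \text{ for all }\gamma.
\end{equation}

\emph{$Q$ is surjective.} Let $h\in\mathcal H$; it is smooth. We correct $h$ by an exact form to make it horizontal, descend it to $X$, and show that the resulting $1$-form is closed.

Since $H^{0,1}(\mathbb P^1)=0$ and holomorphic functions on $\mathbb P^1$ are constant, on each fiber there is a unique function $f$ of mean zero with $\bar\partial f=h|_{\text{fiber}}$. An oriented orthonormal frame of $\Lambda^+$ over a connected open set $U$ identifies $\tau^{-1}(U)$ with $U\times S^2$, with the same complex structure and round metric on all fibers. There $f(x,\cdot)=\bar\partial^*\mathcal G\,(h|_{\{x\}\times S^2})$, where $\mathcal G$ is the Green operator of the Dolbeault Laplacian of $S^2$. The operator $\bar\partial^*\mathcal G$ does not depend on $x$ and is bounded between Sobolev spaces of every order, also for $V$-valued forms, so it commutes with differentiation in $x$, and $f$ is smooth on $\hat Z$. The function $\gamma^{-1}\cdot\gamma^*f$ solves the same problem,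 so $f$ is equivariant by uniqueness.

The form $h-\bar\partial f$ is horizontal and $\bar\partial$-closed. By Lemma~\ref{lem:T2} it equals $\iota(\alpha)$, and $\alpha$ is equivariant because it is a fiber average of an equivariant form. By \eqref{eq:iota}, $(d\alpha)^{0,2}_J=0$ for all $J$; replacing $J$ by $-J$, also $(d\alpha)^{2,0}_J=0$. By \eqref{eq:lambdaplus} the self-dual part of $d\alpha$ at $x$ lies in $\omega_J\otimes V$ for every $J$, and two non-proportional $\omega_J$ force it to vanish. So $\star d\alpha=-d\alpha$. For $V$-valued forms let $\langle\beta\wedge\beta'\rangle$ be the wedge product combined with the inner product of $V$. Because $\Pi$ acts unitarily, $\langle\alpha\wedge d\alpha\rangle$ descends to a $3$-form on the closed manifold $X$, and Stokes' theorem gives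
\[
\|d\alpha\|^2=\int_X\langle d\alpha\wedge\star d\alpha\rangle=-\int_X\langle d\alpha\wedge d\alpha\rangle=-\int_Xd\langle\alpha\wedge d\alpha\rangle=0 .
\]
As $\hat X$ is simply connected, $\alpha=db$ with $b:\hat X\to V$ smooth. The function $b(\gamma x)-\gamma b(x)$ has differential $\gamma^*\alpha-\gamma\cdot\alpha=0$, so it is a constant $c(\gamma)$, and
\[
c(\gamma\gamma')=b(\gamma\gamma'x)-\gamma b(\gamma'x)+\gamma\big(b(\gamma'x)-\gamma'b(x)\big)=c(\gamma)+\gamma c(\gamma').
\]
So $c\in Z^1$, and $b_c-b$ is equivariant by \eqref{eq:bc}. Now $u_c=\iota(\alpha)+\bar\partial\tau^*(b_c-b)=h-\bar\partial f+\bar\partial\tau^*(b_c-b)$, and $Q(c)=h$.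

\emph{The kernel.} If $c$ is the coboundary of $v$, then $u_c=\bar\partial\tau^*(b_c-v)$ with $b_c-v$ equivariant by \eqref{eq:cob}, so $Q(c)=0$. Hence $\overline{B^1}\subset\ker Q$, and it remains to show that $K=\ker Q\cap(B^1)^\perp$ has dimension $0$. The difficulty is that $Q(c)=0$ places $u_c$ only in the closure of the image of $\bar\partial$, so we cannot yet solve $\bar\partial f=u_c$. We can solve it if $u_c$ has no spectral mass near $0$, and the part of the spectrum near $0$ has small dimension.

Let $\delta>0$ and suppose $c\in K$ satisfies $E_{(0,\delta)}(\square)u_c=0$. Since also $E_{\{0\}}(\square)u_c=Q(c)=0$, we have $u_c\in\operatorname{ran}E_{[\delta,\infty)}(\square)$, and there is $\psi$ in the domain of $\square$ with $\square\psi=u_c$. It is smooth by (H1), (H2) and Lemma~\ref{lem:elliptic}(a). From $0=\bar\partial u_c=\bar\partial\bar\partial^*\bar\partial\psi$ we get, pairing with $\bar\partial\psi$, that $\bar\partial^*\bar\partial\psi=0$. So $u_c=\bar\partial f$ with $f=\bar\partial^*\psi$ smooth and equivariant. The function $\tau^*b_c-f$ is holomorphic on $\hat Z$, hence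 a constant $v$ by Lemma~\ref{lem:T1}. Then $\tau^*(b_c-v)=f$ is equivariant, so $c\in B^1$ by \eqref{eq:cob}, and $c\perp B^1$ gives $c=0$. Thus $c\mapsto E_{(0,\delta)}(\square)u_c$ is an injective $\Gamma$-map on $K$, and $\dim_\Gamma K\le\dim_\Gamma\operatorname{ran}E_{(0,\delta)}(\square)$ by (D1). These ranges have finite dimension by Lemma~\ref{lem:elliptic}(c) and decrease to $0$ as $\delta\downarrow0$, so $\dim_\Gamma K=0$ by (D3).
\end{proof}

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:proofB}

Let $\Pi\to\Gamma$ and $\nu$ be as in Section~\ref{sec:group}, let $Z=\hat Z/\Pi$ be the twistor space of Section~\ref{sec:twistor}, and let $\{M_s\}_{s\in B}$ be the family \eqref{eq:family}, of dimension $3+3=6$. Fix a real $s\in B$.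

\emph{Dolbeault numbers.} Apply Lemma~\ref{lem:kunneth} with $q=2$. The terms with $j=2$ vanish by Lemma~\ref{lem:T1}. For $j=0$ only the constants on $F$ occur, with weight $0$, and the contribution is $\dim_\Gamma\mathcal H^{0,2}(Z;\mathcal V_1)=h^{0,2}_{\bar\partial,\Gamma}(Z)$, finite and independent of $s$. For $j=1$, Proposition~\ref{prop:H01} gives $\sum_km_k\big(2+\kappa(-ks)\big)$, and $\kappa$ is even. Hence
\begin{equation}\label{eq:final}
h^{0,2}_{\bar\partial,\Gamma}(M_s)=C_0+\sum_km_k\,\kappa(ks),\qquad C_0=h^{0,2}_{\bar\partial,\Gamma}(Z)+2\sum_km_k .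
\end{equation}

To pass to Aeppli numbers, compare the definitions in bidegree $(0,2)$. The condition $\partial^*u=0$ is empty, so the only difference is $\partial\bar\partial u=0$ against $\bar\partial u=0$. The obstruction is the $(0,3)$-form $\bar\partial u$, whose conjugate is holomorphic.

\emph{There is no nonzero $L^2$ holomorphic $3$-form on $\widetilde M_s$.} Such a form is killed by $\bar\partial$ and, for degree reasons, by $\bar\partial^*$, so it lies in $H^\infty$; view it as a smooth equivariant $\ell^2\Gamma$-valued holomorphic form on $\hat Z\times F$. Write it as $\sum_I\psi_I\wedge\eta_I$ over $I\subset\{1,2,3\}$, where $\eta_I$ is the product of the $\eta_j$, $j\in I$, and $\psi_I(\mathsf z,x)\in\Lambda^{3-|I|,0}T^*_{\mathsf z}\hat Z\otimes\ell^2\Gamma$ depends holomorphically on $(\mathsf z,x)$. For fixed $\mathsf z$ its components are holomorphic functions on the compact connected manifold $F$, hence constant. So $\psi_I$ is a holomorphic $(3-|I|)$-form on $\hat Z$. If $|I|<3$ it vanishes by Lemma~\ref{lem:T3}. If $|I|=3$, then $\eta_I$ is invariant under the circle by \eqref{eq:weights},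 so $\psi_I$ is a holomorphic section of $\mathcal V_1$ over $Z$ and vanishes by Lemma~\ref{lem:T1}.

\emph{Aeppli numbers.} Let $u\in\mathcal H^{0,2}_A(\widetilde M_s)$, so $\partial\bar\partial u=0$ and $\bar\partial^*u=0$. By Lemma~\ref{lem:duality}, $u\in H^\infty$, so $v=\bar\partial u$ is an $L^2$ form of bidegree $(0,3)$, with $\partial v=0$. Then $\bar v$ is an $L^2$ holomorphic $3$-form, so $v=0$ and $u\in\mathcal H^{0,2}_{\bar\partial}$. Conversely, $\bar\partial u=\bar\partial^*u=0$ implies the Aeppli conditions. So $h^{0,2}_{A,\Gamma}(M_s)=h^{0,2}_{\bar\partial,\Gamma}(M_s)$.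

\emph{Bott--Chern numbers.} Lemma~\ref{lem:duality} with $n=6$ gives $h^{0,2}_{A,\Gamma}(M_s)=h^{4,6}_{BC,\Gamma}(M_s)=h^{6,4}_{BC,\Gamma}(M_s)$.

\emph{The values.} Since $\kappa(0)=0$, the value of \eqref{eq:final} at $s=0$ is $C_0$. At $s=\pi/q\in B$, $q\ge2$, the terms $k=\pm1$ give at least $\frac2{2^q-1}$ by Lemma~\ref{lem:weights}, and the other terms are nonnegative. If $s_0\in B$ is real and $s_0/\pi$ is irrational, then $\kappa(ks_0)=0$ for $k\ne0$ and $\kappa(0)=0$, so the value at $s_0$ is $C_0$. The points $s\in\pi\mathbb Q\setminus\pi\mathbb Z$ are dense in $\mathbb R$ and have $\kappa(s)>0$, hence value greater than $C_0$. This completes the proof of Theorem~\ref{thm:counter}.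

\begin{remark}
Degree $2$ is the first in which the construction can produce a jump among the numbers $h^{0,q}_{\bar\partial,\Gamma}$. For $q=1$, Lemmas \ref{lem:kunneth} and \ref{lem:T1} and Proposition~\ref{prop:H01} give $h^{0,1}_{\bar\partial,\Gamma}(M_s)=2+\kappa(0)=2$ for all real $s$: one degree is needed on $F$ to create the twist and one on $Z$ to detect it.
\end{remark}

\begin{remark}
By Theorems \ref{thm:usc} and \ref{thm:kahler}, in this example $M_0=Z\times F$ is not K\"ahler, and $0$ is an accumulation point of the spectrum of $\square$ on $L^2\Lambda^{0,2}\widetilde M_0$. Along the real axis the excess over $C_0$ is at most $\sum_{k\ne0}m_k\big(2^{\pi/|ks|}-1\big)^{-1}$, by the bound at the end of Section~\ref{sec:model}; it is $O(|s|^\alpha)$ for every $\alpha$, and yet positive at points arbitrarily close to $0$.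
\end{remark}

\begin{thebibliography}{9}

\bibitem{BP} Francesco Bei and Riccardo Piovani, \emph{$L^2$ Fr\"olicher inequalities}, arXiv:2507.19385 (2025).

\bibitem{KM} Kodaira and Morrow, \emph{Complex Manifolds}.

\bibitem{KS} Kodaira and Spencer, \emph{On deformations of complex analytic structures III}, Ann. of Math. 71 (1960).

\bibitem{Taubes} Taubes, \emph{The existence of anti-self-dual conformal structures}, J. Differential Geom. 36 (1992).

\end{thebibliography}
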